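\title{Squaring the circle with Boolean combinations of open sets}

\begin{abstract}
We show that a closed disk and a closed square of the same area are equidecomposable by translations with pieces that are Boolean combinations of open sets. The same holds for any two bounded sets of equal positive area that are finite Boolean combinations of closed disks and closed half-planes. The pieces can be taken to be disjoint unions of at most six locally closed sets, with boundaries contained in countably many segments and circular arcs; for the disk and the square they cannot all have finite perimeter. The proof builds a bounded integer flow on the torus in infinitely many stages, arranged so that the rows and columns used at late stages accumulate only on two fixed circles.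
\end{abstract}

\section{Introduction}\label{sec:intro}

Two sets $A,B\subseteq\mathbb{R}^2$ are \emph{equidecomposable by translations} if there are a partition $A_1,\dots,A_n$ of $A$ into finitely many \emph{pieces} and vectors $x_1,\dots,x_n\in\mathbb{R}^2$ such that $A_1+x_1,\dots,A_n+x_n$ is a partition of $B$. By a theorem of Laczkovich, a closed disk and a closed square of the same area are equidecomposable by translations. One may then ask how simple the pieces can be, and a natural way to measure this is by how they are built from open sets.

The pieces cannot all be closed: in a finite partition of the disk into closed sets every piece is also relatively open, so by connectedness only one piece is nonempty, and a disk is not a translate of a square. In the other direction, it is known that the pieces can be taken in the class $\mathbf{\Delta}^0_2$ of sets that are simultaneously $F_\sigma$ (a countable union of closed sets) and $G_\delta$ (a countable intersection of open sets). Between these lies the class of \emph{Boolean combinations of open sets}: the sets obtained from finitely many open sets by finitely many unions, intersections and complements.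 An open subset of the plane is both $F_\sigma$ and $G_\delta$, and $\mathbf{\Delta}^0_2$ is closed under the three operations, so every Boolean combination of open sets is $\mathbf{\Delta}^0_2$; the converse fails (Example~\ref{ex:rank}). The following question is posed in \cite{UVW}.

\begin{quote}
\emph{Are a closed disk and a closed square of the same area equidecomposable by translations with pieces that are Boolean combinations of open sets?}
\end{quote}

The answer is yes. Call a planar set \emph{tame} if it is a finite Boolean combination of closed disks of positive radius and closed half-planes. Closed disks are tame, and so are closed squares, being intersections of four closed half-planes.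

\begin{theorem}\label{thm:main}
Let $A,B\subseteq\mathbb{R}^2$ be bounded tame sets of equal positive area, for example a closed disk and a closed square. Then $A$ and $B$ are equidecomposable by translations with pieces that are Boolean combinations of open sets.
\end{theorem}

Two complements describe the pieces more closely. A set is \emph{locally closed} if it is the intersection of an open set and a closed set.

\begin{theorem}\label{thm:structure}
In Theorem~\ref{thm:main} the pieces can be chosen so that each is a disjoint union of at most six locally closed sets and the boundary of each piece is contained in a countable union of line segments and circular arcs. In particular the boundaries are Lebesgue null and have $\sigma$-finite length.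
\end{theorem}

\begin{theorem}\label{thm:perimeter}
A closed disk and a closed square are not equidecomposable by translations with Lebesgue measurable pieces all of finite perimeter. In particular the pieces cannot all have boundaries of finite $\mathcal{H}^1$-measure.
\end{theorem}

(Perimeter and the Hausdorff measure $\mathcal{H}^1$ are recalled in Section~\ref{sec:perimeter}.) Theorem~\ref{thm:perimeter} is the reason one might have guessed the answer no. Cutting along finitely many curves of finite length, as one does to carry $[0,2)\times[0,\frac12)$ onto $[0,1)^2$ in two pieces, cannot work for the disk and the square. So the cuts have infinite total length and must accumulate somewhere; their accumulation points may accumulate in turn, and so on. A Boolean combination of open sets is a set for which this hierarchy stops after finitely many steps (Lemma~\ref{lem:derivative}), and a construction in infinitely many stages has no obvious reason to respect such a bound. The point of the proof is that the accumulation can be steered onto finitely many lines.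

\begin{remark}\label{rem:hyp}
Equality of the areas is necessary, because the pieces are Borel; it is used in Section~\ref{sec:flow}. Positivity of the area is used only in Section~\ref{sec:pieces}, and it cannot be dropped: a point (the intersection of two tangent disks) and the empty set are tame of area zero. Boundedness cannot be dropped either: the union of a disk and a line is tame and has the area of the disk, but finitely many translations cannot carry an unbounded set into a bounded one. Tameness is used through the two properties in Lemmas~\ref{lem:P1} and~\ref{lem:P2}, the first in Section~\ref{sec:disc} and the second in Sections~\ref{sec:level} and~\ref{sec:structure}. We make no claim about sets that are not tame.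
\end{remark}

The main idea is shown in Section~\ref{sec:point} on the case where $A$ and $B$ differ by one point; the end of that section explains what the general case needs and where each part is done. Section~\ref{sec:perimeter} is independent of Sections~\ref{sec:point}--\ref{sec:structure}.

\subsection*{Conventions}
We write $\mathbb{T}=\mathbb{R}/\mathbb{Z}$, $\|x\|$ for the distance from $x$ to $\mathbb{Z}$, and $e(x)=e^{2\pi ix}$. An \emph{arc} of $\mathbb{T}$ is a half-open arc $[\beta,\beta+\delta)$ with $0\le\delta\le1$; it may be empty or all of $\mathbb{T}$. We write $|E|$ for the area of a planar set or the length of an arc, $\#E$ for cardinality and $\mathbf{1}_E$ for the indicator function. The letter $C$ denotes a positive constant, possibly different at each occurrence, that may depend on $A$ and $B$ but not on the level $n$ or on points. We use several times the following consequence of connectedness, the \emph{segment principle}: if exactly one of two points $z,w$ lies in a set $E\subseteq\mathbb{R}^2$, then the segment from $z$ to $w$ meets $\partial E$.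

\section{The derivative of a function, and tame sets}\label{sec:derivative}

\subsection{A test for Boolean combinations of open sets}
To prove that a set is a Boolean combination of open sets we shall not list the open sets. Instead we remove the points near which membership is constant, restrict to what is left, and repeat.

Let $f$ be a function with finitely many values on a topological space $Z$. Put $Z_0=Z$ and
\[
Z_{i+1}=\{z\in Z_i:\ f|_{Z_i}\text{ is not constant on any neighborhood of $z$ in $Z_i$}\}.
\]
We write $Z_i(f)$ when $f$ must be named, and call these sets the \emph{derivatives} of $f$. The set $Z_i\setminus Z_{i+1}$ is open in $Z_i$, so the $Z_i$ are closed and decreasing. They are local: $Z_i(f)\cap W=Z_i(f|_W)$ for open $W\subseteq Z$, by induction on $i$. For the indicator of $[0,1)\times[0,1]$ in the plane, $Z_1$ is the boundary of the square, $Z_2=\{(1,0),(1,1)\}$ and $Z_3=\emptyset$.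

\begin{lemma}\label{lem:derivative}
Let $f$ be a function with finitely many values on a topological space $Z$.
\begin{enumerate}
\item[(a)] If $Z_r=\emptyset$, then each level set $f^{-1}(s)$ is the disjoint union of the $r$ locally closed sets $f^{-1}(s)\cap(Z_i\setminus Z_{i+1})$, $0\le i<r$. In particular it is a Boolean combination of open sets.
\item[(b)] Let $W\subseteq Z$ be open and let $W=W_0\supseteq W_1\supseteq\dots\supseteq W_r$ be closed in $W$, with $f$ locally constant on each subspace $W_i\setminus W_{i+1}$. Then $Z_i\cap W\subseteq W_i$ for $0\le i\le r$.
\item[(c)] If all level sets of $f$ are Boolean combinations of open sets, then $Z_r=\emptyset$ for some $r$.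
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $z\in Z_i\setminus Z_{i+1}$ and $f(z)=s$, then $f=s$ on an open neighborhood of $z$ in $Z_i$, and that neighborhood is disjoint from $Z_{i+1}$. So $f^{-1}(s)\cap(Z_i\setminus Z_{i+1})$ is open in the closed set $Z_i$, hence locally closed. The sets $Z_i\setminus Z_{i+1}$, $i<r$, partition $Z$.

(b) We use induction on $i$; the case $i=0$ is trivial. Suppose $Z_i\cap W\subseteq W_i$ and let $z\in Z_i\cap W$ with $z\notin W_{i+1}$. Since $W_i\setminus W_{i+1}$ is open in $W_i$, the function $f$ is constant on a neighborhood of $z$ in $W_i$. Since $W$ is open and $Z_i\cap W\subseteq W_i$, it is constant on a neighborhood of $z$ in $Z_i$. So $z\notin Z_{i+1}$.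

(c) There are open sets $O_1,\dots,O_s$ such that $f(z)$ depends only on $T(z)=\{k:z\in O_k\}$. Each $z$ has a neighborhood on which $T(w)\supseteq T(z)$. Hence the sets $W_i=\{z:\#T(z)\le s-i\}$ are closed, and on $W_i\setminus W_{i+1}$, where $\#T=s-i$, the map $T$ is locally constant. Now $W_0=Z$ and $W_{s+1}=\emptyset$, so $Z_{s+1}=\emptyset$ by (b).
\end{proof}

Parts (a) and (b) are used in the proofs; part (c) serves to show that certain sets are not Boolean combinations of open sets.

\begin{example}\label{ex:rank}
Let $p_k=(2^{-k},0)$. Define $E_1=\{0\}\subseteq\mathbb{R}^2$, and let $E_{i+1}$ be the union of the copies $p_k+2^{-k-2}E_i$, $k\ge1$, together with the origin if and only if $0\notin E_i$. All $E_i$ lie in the closed unit disk, so every point other than $0$ has a neighborhood meeting at most one copy. We claim $Z_i(\mathbf{1}_{E_i})=\{0\}$. This holds for $i=1$. If it holds for $i$, then by locality and closedness $Z_i(\mathbf{1}_{E_{i+1}})=\{0,p_1,p_2,\dots\}$; on this set the $p_k$ are isolated and carry the value $\mathbf{1}_{E_i}(0)$, while $0$ carries the other value, so the next derivative is $\{0\}$. Let $E=\bigcup_{i\ge1}\bigl((3i,0)+E_i\bigr)$.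 Then $Z_i(\mathbf{1}_E)\ne\emptyset$ for all $i$, so $E$ is not a Boolean combination of open sets. But its closure $\overline E$ is countable, so $E$ and $\mathbb{R}^2\setminus E=(\mathbb{R}^2\setminus\overline E)\cup(\overline E\setminus E)$ are both $F_\sigma$, and $E$ is $\mathbf{\Delta}^0_2$.
\end{example}

In this example $E$ agrees near every point with a Boolean combination of open sets, since $Z_{i+1}(\mathbf{1}_{E_i})=\emptyset$. So the property is not local unless the number of derivatives is bounded uniformly. Such a bound is what tameness will give.

\subsection{Two properties of tame sets}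
For $\eta>0$ let $(\partial E)_\eta=\{z:\operatorname{dist}(z,\partial E)\le\eta\}$.

\begin{lemma}\label{lem:P1}
If $E$ is bounded and tame, there is $\kappa$ with $|(\partial E)_\eta|\le\kappa\eta$ for $0<\eta\le1$.
\end{lemma}

\begin{proof}
The boundary of a Boolean combination of sets lies in the union of their boundaries. So $\partial E$ is bounded and lies in finitely many circles and lines, hence in finitely many circles and segments. The closed $\eta$-neighborhood of a segment of length $L$ has area $2L\eta+\pi\eta^2\le(2L+\pi)\eta$. That of a circle of radius $\rho$ has area $4\pi\rho\eta$ if $\eta\le\rho$, and at most $\pi(2\eta)^2\le4\pi\eta$ otherwise.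
\end{proof}

\begin{lemma}\label{lem:P2}
Let $K_1,\dots,K_s$ be closed disks and closed half-planes, let $\Gamma=\bigcup_k\partial K_k$, and let $V$ be the finite set of points that lie on two distinct curves among the $\partial K_k$. Then all $\mathbf{1}_{K_k}$ are locally constant on $\mathbb{R}^2\setminus\Gamma$ and on the subspace $\Gamma\setminus V$. On any line $\ell$, all $\mathbf{1}_{K_k}|_\ell$ are locally constant off a finite set.
\end{lemma}

\begin{proof}
Two distinct curves, each a circle or a line, meet in at most two points, so $V$ is finite. An indicator $\mathbf{1}_K$ is locally constant off $\partial K$, which gives the claim off $\Gamma$. A point $z\in\Gamma\setminus V$ lies on exactly one of the curves, say $\gamma$, and the other curves are closed sets not containing $z$. So near $z$ the set $\Gamma\setminus V$ coincides with $\gamma$. If $\partial K_k=\gamma$, then $\mathbf{1}_{K_k}=1$ on $\gamma$ because $K_k$ is closed; if not, $\mathbf{1}_{K_k}$ is constant near $z$. Finally, $\ell\cap K_k$ is empty, a point, a closed segment, a closed ray or $\ell$.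
\end{proof}

By Lemma~\ref{lem:derivative}(b) for the chain $\mathbb{R}^2\supseteq\Gamma\supseteq V\supseteq\emptyset$, any function of the $\mathbf{1}_{K_k}$ has $Z_3=\emptyset$, however large $s$ is.

\section{Flows on the torus, and the case of one point}\label{sec:point}

\subsection{Reduction to the torus}\label{sub:reduction}
Translating $A$ and $B$ separately only shifts the vectors $x_i$. Applying one linear similarity to both sets turns translations into translations and preserves tameness, equality of areas, Boolean combinations of open sets, locally closed sets, segments and circular arcs. So neither operation changes the hypotheses or conclusions of Theorems~\ref{thm:main} and~\ref{thm:structure}, and we assume that $A$ and $B$ lie in the closed disk of radius $\frac18$ about $0$. For $\alpha\in[0,2\pi)$ and $t\in[\frac12,1]$ let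
\[
\Psi(z)=\Psi_{\alpha,t}(z)=t\rho_\alpha z+\bigl(\tfrac12,\tfrac12\bigr),
\]
where $\rho_\alpha$ is the rotation by $\alpha$. The sets $A'=\Psi(A)$ and $B'=\Psi(B)$ lie in a compact subset of $(0,1)^2$. The quotient map sends $(0,1)^2$ homeomorphically onto an open subset of $\mathbb{T}^2$, and we regard $A'$ and $B'$ also as subsets of $\mathbb{T}^2$. It suffices to treat $A',B'$ for a single pair $(\alpha,t)$, which will be chosen in Section~\ref{sec:disc}.

Let $\theta=\frac{\sqrt5-1}{2}$, so that $\theta^2+\theta=1$, and put $a=(\theta,0)$, $b=(0,\theta)$. The group $\mathbb{Z}^2$ acts on $\mathbb{T}^2$ by $(i,j)\cdot z=z+ia+jb$, and the action is free because $\theta$ is irrational. Each orbit is thus a copy of the grid $\mathbb{Z}^2$, with edges $z\to z+a$ and $z\to z+b$. Its \emph{rows} are the sets of points with a given $y$-coordinate and its \emph{columns} the sets with a given $x$-coordinate. We look for a bijection $A'\to B'$ that moves each point a bounded distance in its grid; grouping points by their displacement then gives finitely many pieces.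

\subsection{Flows}
A \emph{flow} is a pair $g=(g^{(1)},g^{(2)})$ of functions $\mathbb{T}^2\to\mathbb{Z}$. We think of $g^{(1)}(z)$ as the amount sent along the edge $z\to z+a$ and of $g^{(2)}(z)$ as the amount sent along $z\to z+b$. The net outflow at $z$ is
\[
\operatorname{div}g(z)=g^{(1)}(z)-g^{(1)}(z-a)+g^{(2)}(z)-g^{(2)}(z-b).
\]
Let $z=w+ia+jb$ and $z'=w+i'a+j'b$ be two points of an orbit. The \emph{L-path from $z$ to $z'$} is the flow that sends one unit along the row of $z$ to the column of $z'$ and then along that column to $z'$. Explicitly, $g^{(1)}(w+ka+jb)$ is $+1$ for $i\le k<i'$ and $-1$ for $i'\le k<i$; $g^{(2)}(w+i'a+lb)$ is $+1$ for $j\le l<j'$ and $-1$ for $j'\le l<j$; all other values are $0$. With $z''=w+i'a+jb$ the corner, the horizontal part has divergence $\mathbf{1}_{\{z\}}-\mathbf{1}_{\{z''\}}$ and the vertical part $\mathbf{1}_{\{z''\}}-\mathbf{1}_{\{z'\}}$, so the L-path has divergence $\mathbf{1}_{\{z\}}-\mathbf{1}_{\{z'\}}$.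

If $\Phi:A'\to B'$ is a bijection with bounded displacements, the sum of the L-paths from $z$ to $\Phi(z)$ is a bounded flow with divergence $\mathbf{1}_{A'}-\mathbf{1}_{B'}$. Section~\ref{sec:pieces} reverses this step. We work with flows rather than bijections because flows can be added, so they can be built in stages.

\subsection{Removing one point}\label{sub:onepoint}
Suppose $A'=B'\cup\{p\}$ with $p=(x_0,y_0)\notin B'$ and $y_0\ne0$. We need a bounded flow with $\operatorname{div}g=\mathbf{1}_{\{p\}}$ and simple level sets. One unit has to be sent from $p$ to infinity in the grid of $p$. We use that forward and backward orbits of $x\mapsto x+\theta$ are dense in $\mathbb{T}$ (Lemma~\ref{lem:rotation}(ii) below).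

\emph{One direction is not enough.} If $g^{(2)}=0$, then $g^{(1)}$ equals some $c$ at the points $p+ia$, $i<0$, and $c+1$ at the points $p+ia$, $i\ge0$. Both sets are dense in the circle $\mathbb{T}\times\{y_0\}$. By induction every derivative of $g^{(1)}$ contains this circle, so by Lemma~\ref{lem:derivative}(c) some level set of $g^{(1)}$ is not a Boolean combination of open sets.

\emph{Two directions suffice.} For $n\ge1$ let
\begin{equation}\label{eq:Dn}
D_n=\bigl[2^{-(n+1)/8},2^{-n/8}\bigr)\subseteq\mathbb{T}.
\end{equation}
These arcs are pairwise disjoint, do not contain $0$, and shrink to $0$, so every point of $\mathbb{T}\setminus\{0\}$ has a neighborhood meeting only finitely many of them. (The exponent $\frac18$ matters only later.) Choose $0=i_0<i_1<\cdots$ and $0=j_0<j_1<\cdots$ such that $x_n=x_0+i_n\theta$ and $y_n=y_0+j_n\theta$ lie in $D_n$ for $n\ge1$. Put $p_n=(x_n,y_n)$, let $g_n$ be the L-path from $p_{n-1}$ to $p_n$, and let $g=\sum_{n\ge1}g_n$. The paths join into one infinite staircase that starts at $p$ and moves only right and up, so $g$ takes the values $0,1$ and $\operatorname{div}g=\mathbf{1}_{\{p\}}$. The set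
\[
P=\{g^{(1)}=1\}=\{p+ia+j_{n-1}b:\ n\ge1,\ i_{n-1}\le i<i_n\}
\]
has finitely many points at each of the heights $y_0,y_1,\dots$ and no others. These heights are nonzero and accumulate only at $0$. So $P$ is a locally finite, hence closed, subset of the open set $\{y\ne0\}$, and $P$ is locally closed in $\mathbb{T}^2$. In the same way $\{g^{(2)}=1\}$ lies on the columns $x_1,x_2,\dots$ and is a closed subset of $\{x\ne0\}$.

In words: after stage $n$ the excess unit is \emph{parked} at $p_n\in D_n\times D_n$. The steps of the staircase may become long and spread around the torus, but the horizontal steps accumulate only on the circle $\mathbb{T}\times\{0\}$, on which $g^{(1)}$ vanishes, and the vertical ones only on $\{0\}\times\mathbb{T}$, on which $g^{(2)}$ vanishes. The excess disappears in the limit because each point of $\mathbb{T}^2$ lies in at most one of the squares $D_n\times D_n$.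

\subsection{What the general case needs}
For a disk and a square there is excess in every orbit and at every scale. Three things must be added.
\begin{enumerate}
\item[(1)] All orbits must be treated at once by a rule that is simple on the torus. We cut the orbits into nested finite rectangles, the level-$n$ \emph{cells}, of side about $2^n$ (Section~\ref{sec:cells}). After stage $n$ the excess $\#(A'\cap R)-\#(B'\cap R)$ of each level-$n$ cell $R$ is parked in $R\cap(D_n\times D_n)$.
\item[(2)] The flow must stay bounded, so a row may carry only boundedly many paths, and the parked units of a cell must sit in different rows and columns. A level-$n$ cell has about $|D_n|2^n$ rows with height in $D_n$, and $|D_n|\to0$. So the excess must be smaller in order than the \emph{side length} $2^n$ of the cell. We prove the bound $C2^{3n/4}$ (Section~\ref{sec:disc}) and then build the flow (Section~\ref{sec:flow}).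
\item[(3)] The stage-$n$ flow depends on more and more translates of $A'$ and $B'$ as $n$ grows, so the danger of Example~\ref{ex:rank} is present. Lemma~\ref{lem:P2} removes it (Section~\ref{sec:level}).
\end{enumerate}

\section{The golden rotation and its cells}\label{sec:cells}

We choose $\theta$ because its multiples stay as far from the integers as a bound of order $1/m$ allows and its orbits fill the circle evenly at every scale. We need four quantitative forms of this. Let $F_0=0$, $F_1=F_2=1$, $F_3=2,\dots$ be the Fibonacci numbers.

\begin{lemma}\label{lem:rotation}
\begin{enumerate}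
\item[(i)] $\|m\theta\|\ge\frac1{3m}$ for all integers $m\ge1$.
\item[(ii)] Let $M\ge1$ be an integer and $6/M\le\delta\le1$. Every arc of length $\delta$ contains one of any $M$ consecutive orbit points $x,x+\theta,\dots,x+(M-1)\theta$.
\item[(iii)] Any $M$ consecutive orbit points visit an arc $D$ at least $\lfloor|D|M/6\rfloor$ times.
\item[(iv)] $\displaystyle\sum_{m=1}^{2N-1}\frac1{\|m\theta\|}\le12N(1+\log2N)$ for all integers $N\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $k$ be the integer nearest to $m\theta$. Since $\theta(1+\theta)=1$,
\[
(k-m\theta)\bigl(k+m(1+\theta)\bigr)=k^2+km-m^2 .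
\]
Both factors on the left are irrational, so the right side is a nonzero integer. Moreover $|k+m(1+\theta)|\le\frac12+m(1+2\theta)=\frac12+\sqrt5\,m\le3m$. Hence $|k-m\theta|\ge\frac1{3m}$.

(ii) We compare the orbit with a rational rotation. Choose $k\ge2$ with $F_k\le M<F_{k+1}$. The numbers $F_k\theta-F_{k-1}$ and $(-1)^{k+1}\theta^k$ agree for $k=1,2$ and satisfy the Fibonacci recursion (the second because $1-\theta=\theta^2$), so $|F_k\theta-F_{k-1}|=\theta^k$. Also $F_k\le\theta^{-(k-1)}$ by induction, since $\theta^{-2}=\theta^{-1}+1$; thus $\theta^k<1/F_k$. For $0\le i<F_k$ we get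
\[
\Bigl|i\theta-\frac{iF_{k-1}}{F_k}\Bigr|=\frac{i\theta^k}{F_k}<\theta^k<\frac1{F_k}.
\]
As $\gcd(F_{k-1},F_k)=1$, the points $x+iF_{k-1}/F_k$, $0\le i<F_k$, run through the coset $x+\frac1{F_k}\mathbb{Z}$ in $\mathbb{T}$. Let $[\beta,\beta+\delta)$ be the arc. Since $\delta\ge6/M>6/F_{k+1}\ge3/F_k$, the arc $[\beta+\frac1{F_k},\beta+\delta-\frac1{F_k})$ has length greater than $1/F_k$. It contains some $x+iF_{k-1}/F_k$, and then $x+i\theta\in[\beta,\beta+\delta)$ with $i<F_k\le M$.

(iii) Let $r=\lfloor|D|M/6\rfloor$. If $r\ge1$, split $D$ into $r$ disjoint arcs of length $|D|/r\ge6/M$ and apply (ii) to each.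

(iv) By (i), the points $m\theta$, $1\le m<2N$, are at distance at least $\frac1{6N}$ from $0$ and from each other. So on each side of $0$ the $k$-th closest of them to $0$ has $\|m\theta\|\ge\frac k{6N}$, and the sum is at most $2\sum_{k=1}^{2N-1}6N/k$.
\end{proof}

To cut orbits by a rule that is simple on the torus, we cut at the visits to a short arc. For $n\ge0$ let $C_n=[0,2^{-n})\subseteq\mathbb{T}$.

\begin{lemma}\label{lem:return}
Let $x\in C_n$ and let $q\ge1$ be least with $x+q\theta\in C_n$. Then
\[
\|q\theta\|<2^{-n}\qquad\text{and}\qquad 2^n/3<q\le6\cdot2^n .
\]
\end{lemma}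

\begin{proof}
Lemma~\ref{lem:rotation}(ii) with $M=6\cdot2^n$ and $\delta=2^{-n}$, applied to $x+\theta,\dots,x+M\theta$, shows that $q$ exists and $q\le M$. The point $q\theta$ is a difference of two points of $C_n$, so $\|q\theta\|<2^{-n}$. Then $\frac1{3q}<2^{-n}$ by Lemma~\ref{lem:rotation}(i).
\end{proof}

By Lemma~\ref{lem:rotation}(ii) every orbit of $x\mapsto x+\theta$ visits $C_n$ infinitely often in both directions. It is therefore cut into \emph{level-$n$ intervals}: blocks of consecutive points that start at a visit to $C_n$ and end just before the next visit. Their lengths $q$ satisfy Lemma~\ref{lem:return}, and they need not be equal: for $n=1$ the length is $2$, $3$ or $1$ according as the starting point lies in $[0,\frac32-2\theta)$, $[\frac32-2\theta,1-\theta)$ or $[1-\theta,\frac12)$. Since $C_n\subseteq C_{n-1}$, a level-$n$ interval is a union of level-$(n-1)$ intervals, and there are at most $6\cdot2^n/(2^{n-1}/3)=36$ of these.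

A \emph{level-$n$ cell} is a product $R=I\times J\subseteq\mathbb{T}^2$ of two level-$n$ intervals. If $I$ and $J$ have lengths $q$ and $q'$, then $R=\{z_R+ia+jb:0\le i<q,\ 0\le j<q'\}$ for a unique \emph{base point} $z_R$; we say that $R$ has \emph{size} $q\times q'$ and that $z_R+ia+jb$ has \emph{position} $(i,j)$. Points of a cell are always ordered lexicographically by position. The level-$n$ cells partition each orbit in a grid pattern. For $n\ge1$ a level-$n$ cell is partitioned into level-$(n-1)$ cells, its \emph{children}, and each of its rows and columns meets at most $36$ children. The L-path between two points of a cell uses only edges with both ends in the cell.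

\section{Discrepancy of cells}\label{sec:disc}

\begin{proposition}\label{prop:disc}
For almost every $(\alpha,t)\in[0,2\pi)\times[\frac12,1]$ there is a constant $C$ such that for $E\in\{A,B\}$ and $E'=\Psi_{\alpha,t}(E)$, for all $n\ge0$ and every level-$n$ cell $R$, of size $q\times q'$,
\[
\bigl|\#(E'\cap R)-qq'|E'|\bigr|\le C\,2^{3n/4}.
\]
\end{proposition}

We expand a smoothed indicator of $E'$ in a Fourier series and sum each exponential over the cell. Two difficulties arise. First, the Fourier transform of a square decays slowly in the directions normal to its sides. Concretely, if the sides are parallel to the axes, then $\#(E'\cap R)$ is a product of two one-dimensional counts, and an error of size one in one factor is multiplied by the other factor, which has order $2^n$. Averaging over $(\alpha,t)$ replaces the decay at each frequency by its mean over an annulus, and this mean is controlled by Lemma~\ref{lem:P1} alone. Second, frequencies on a coordinate axis carry a factor $q$ or $q'$ of order $2^n$, which is the very size we have to beat. The gain comes from $\|q\theta\|<2^{-n}$: over a level-$n$ interval a low frequency almost completes a whole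 number of turns.

For an integrable $u$ on $\mathbb{R}^2$ let $\hat u(\zeta)=\int u(z)e(-\zeta\cdot z)\,dz$. We use three standard facts: Plancherel's identity $\int|\hat u|^2=\int|u|^2$; the bound $|\hat\omega(\zeta)|\le C(1+|\zeta|)^{-3}$ for smooth compactly supported $\omega$; and the absolute convergence of the Fourier series of a smooth function on $\mathbb{T}^2$ to the function. We also use $2\|v\|\le|\sin\pi v|\le\min(1,\pi\|v\|)$.

\begin{proof}
The left side is at most $qq'\le36\cdot4^n$, so finitely many $n$ can be absorbed in $C$. Let $n\ge3$ and $\eta=\eta_n=2^{-4n/3}\le\frac1{16}$. Let $\kappa$ be a constant as in Lemma~\ref{lem:P1} for both $A$ and $B$. In Steps 1--5 the constants $C$ do not depend on $(\alpha,t)$.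

\medskip\noindent\emph{Step 1: smoothing.}
Let $\omega\ge0$ be smooth, supported in the unit disk, with $\int\omega=1$, and let $\omega_\eta=\eta^{-2}\omega(\cdot/\eta)$. Put
\[
E^+=E\cup(\partial E)_\eta,\qquad E^-=E\setminus(\partial E)_\eta,\qquad u^\pm=\mathbf{1}_{E^\pm}*\omega_\eta .
\]
Then $0\le u^\pm\le1$, and $u^\pm(z)$ is an average of $\mathbf{1}_{E^\pm}$ over the disk $|w-z|\le\eta$. If $z\in E$ and $|w-z|\le\eta$, then either $w\in E$ or, by the segment principle, $w\in(\partial E)_\eta$; so $w\in E^+$ and $u^+(z)=1$. If $z\notin E$ and $|w-z|\le\eta$, then either $w\notin E$ or $w\in(\partial E)_\eta$; so $w\notin E^-$ and $u^-(z)=0$. Since $\int u^\pm=|E^\pm|$, we have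
\begin{equation}\label{eq:sandwich}
u^-\le\mathbf{1}_E\le u^+,\qquad\Bigl|\int u^\pm-|E|\Bigr|\le\kappa\eta .
\end{equation}

\medskip\noindent\emph{Step 2: mean decay on annuli.}
Fix a sign and write $H=E^\pm$, $u=u^\pm$. A point outside the closed set $(\partial E)_\eta$ has a neighborhood on which $H$ agrees with $E$ and $\mathbf{1}_E$ is constant, so $\partial H\subseteq(\partial E)_\eta$. If $z\in H\triangle(H+h)$, exactly one of $z$, $z-h$ lies in $H$, so $z$ is within $|h|$ of $\partial H$. Hence
\[
|H\triangle(H+h)|\le|(\partial E)_{\eta+|h|}|\le\kappa(\eta+|h|)\qquad\text{if }\eta+|h|\le1 .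
\]
Let $r\ge1$, $h_1=(\frac1{2r},0)$, $h_2=(0,\frac1{2r})$, and let $\Omega_r$ be the annulus $\frac r2\le|\zeta|\le r$. For $\zeta\in\Omega_r$ some coordinate has $|\zeta_i|\ge r/(2\sqrt2)$. For this $i$ we have $\frac1{4\sqrt2}\le|\zeta\cdot h_i|\le\frac12$, so $|e(-\zeta\cdot h_i)-1|=2|\sin\pi\zeta\cdot h_i|\ge4|\zeta\cdot h_i|\ge\frac1{\sqrt2}$. The Fourier transform of $\mathbf{1}_{H+h_i}-\mathbf{1}_H$ is $(e(-\zeta\cdot h_i)-1)\hat{\mathbf{1}}_H(\zeta)$, so by Plancherel
\[
\int_{\Omega_r}|\hat{\mathbf{1}}_H|^2\le2\sum_{i=1}^2\int|e(-\zeta\cdot h_i)-1|^2|\hat{\mathbf{1}}_H(\zeta)|^2\,d\zeta=2\sum_{i=1}^2|H\triangle(H+h_i)|\le\frac{4\kappa(1+\eta r)}r .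
\]
Since $\hat u(\zeta)=\hat{\mathbf{1}}_H(\zeta)\hat\omega(\eta\zeta)$ and $|\hat\omega(\eta\zeta)|\le C(1+\eta r)^{-3}$ on $\Omega_r$,
\begin{equation}\label{eq:annulus}
\int_{\Omega_r}|\hat u|^2\le Cr^{-1}(1+\eta r)^{-5}.
\end{equation}

\medskip\noindent\emph{Step 3: averaging over rotations and dilations.}
Let $u'=u\circ\Psi_{\alpha,t}^{-1}$. The support of $u$ lies in the disk of radius $\frac18+2\eta\le\frac14$ about $0$, so that of $u'$ lies in the disk of radius $\frac14$ about $(\frac12,\frac12)$. Thus $u'$ is a smooth function on $\mathbb{T}^2$ whose Fourier coefficients are the values $\widehat{u'}(\xi)$, $\xi\in\mathbb{Z}^2$, and the substitution $z=\Psi(w)$ gives $|\widehat{u'}(\xi)|=t^2|\hat u(t\rho_{-\alpha}\xi)|$. Fix $\xi\ne0$ and let $r=|\xi|\ge1$. The map $(\alpha,t)\mapsto\zeta=t\rho_{-\alpha}\xi$ is a bijection of the parameter set, which has measure $\pi$, onto $\Omega_r$; in polar coordinates $d\zeta=r^2t\,dt\,d\alpha$, so $dt\,d\alpha\le2r^{-2}d\zeta$. By Cauchy--Schwarz and \eqref{eq:annulus},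
\begin{equation}\label{eq:avg}
\iint|\widehat{u'}(\xi)|\,d\alpha\,dt\le\sqrt\pi\Bigl(\frac2{r^2}\int_{\Omega_r}|\hat u|^2\Bigr)^{1/2}\le C|\xi|^{-3/2}(1+\eta|\xi|)^{-2}.
\end{equation}

\medskip\noindent\emph{Step 4: sums over a cell.}
Let $s_q(v)=\sum_{0\le i<q}e(iv)$. For a level-$n$ cell $R$ of size $q\times q'$,
\[
\sum_{w\in R}u'(w)=\sum_{\xi\in\mathbb{Z}^2}\widehat{u'}(\xi)\,e(\xi\cdot z_R)\,s_q(\xi_1\theta)\,s_{q'}(\xi_2\theta),
\]
and the term $\xi=0$ is $qq'\int u'$. By Lemma~\ref{lem:return}, $|s_q(0)|=q\le w_n(0):=6\cdot2^n$, and for $m\ne0$, since $\|qm\theta\|\le|m|2^{-n}$,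
\[
|s_q(m\theta)|=\left|\frac{\sin\pi qm\theta}{\sin\pi m\theta}\right|\le w_n(m):=\frac{\min(1,\pi|m|2^{-n})}{2\|m\theta\|}.
\]
The same bounds hold for $q'$. They do not depend on the cell, so for all level-$n$ cells at once
\begin{equation}\label{eq:Xn}
\Bigl|\sum_{w\in R}u'(w)-qq'\int u'\Bigr|\le X_n(\alpha,t):=\sum_{\xi\ne0}|\widehat{u'}(\xi)|\,w_n(\xi_1)w_n(\xi_2).
\end{equation}

\medskip\noindent\emph{Step 5: the mean of $X_n$.}
We integrate term by term and group the frequencies by the power of two $N$ with $N\le\max(|\xi_1|,|\xi_2|)<2N$; then $|\xi|\ge N$. By Lemma~\ref{lem:rotation}(iv), $\sum_{1\le|m|<2N}\frac1{2\|m\theta\|}\le CN(1+\log N)$.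

\emph{Both coordinates nonzero.} Using $w_n(m)\le\frac1{2\|m\theta\|}$ and \eqref{eq:avg}, the group $N$ contributes at most
\[
CN^{-3/2}(1+\eta N)^{-2}\bigl(N(1+\log N)\bigr)^2=CN^{1/2}(1+\log N)^2(1+\eta N)^{-2}.
\]
Note that $\eta^{-1/2}=2^{2n/3}$ and $\log\frac1\eta\le n$. The sum over $N\le1/\eta$ is at most $C(1+n)^2\sum_{N\le1/\eta}N^{1/2}\le C(1+n)^2\eta^{-1/2}$, a geometric sum. For $N>1/\eta$ we have $N^{1/2}(\eta N)^{-2}=\eta^{-1/2}(\eta N)^{-3/2}$ and $1+\log N\le(1+n)(1+\log\eta N)$. The numbers $\eta N$ are $\beta2^k$, $k\ge0$, for some $\beta\in(1,2]$, so these terms sum to at most $C(1+n)^2\eta^{-1/2}\sum_{k\ge0}2^{-3k/2}(2+k)^2$. In total this case gives at most $C(1+n)^22^{2n/3}$.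

\emph{Exactly one coordinate zero.} One weight is $6\cdot2^n$, and the other is $w_n(m)\le C\min(1,N2^{-n})/\|m\theta\|$ with $N\le|m|<2N$. The group $N$ contributes at most
\[
C2^nN^{-3/2}\cdot N(1+\log N)\min(1,N2^{-n}).
\]
For $N\le2^n$ this is $CN^{1/2}(1+\log N)$, with sum at most $C2^{n/2}(1+n)$. For $N=2^{n+k}$, $k\ge1$, it is at most $C2^{n/2}2^{-k/2}(1+n)(1+k)$, with sum at most $C2^{n/2}(1+n)$. Without the factor $\min(1,N2^{-n})$ the group $N=1$ alone would give only the bound $C2^n$.

Altogether $\iint X_n\,d\alpha\,dt\le C(1+n)^22^{2n/3}$.

\medskip\noindent\emph{Step 6: conclusion.}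
By Markov's inequality the set $\{X_n>2^{3n/4}\}$ has measure at most $C(1+n)^22^{-n/12}$, which is summable in $n$. By the Borel--Cantelli lemma, for almost every $(\alpha,t)$ we have $X_n\le2^{3n/4}$ for all large $n$, for each of the four choices of $E$ and of the sign. Composing \eqref{eq:sandwich} with $\Psi^{-1}$ gives $(u^-)'\le\mathbf{1}_{E'}\le(u^+)'$ and $|\int(u^\pm)'-|E'||\le t^2\kappa\eta\le\kappa\eta$. With \eqref{eq:Xn} we obtain, for such $(\alpha,t)$ and large $n$,
\[
\bigl|\#(E'\cap R)-qq'|E'|\bigr|\le qq'\kappa\eta_n+2^{3n/4}\le36\kappa\,2^{2n/3}+2^{3n/4}.
\]
The choice of $\eta_n$ balances the smoothing error $4^n\eta$ against the Fourier error $\eta^{-1/2}$.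
\end{proof}

From now to the end of Section~\ref{sec:structure} we fix a pair $(\alpha,t)$ as in Proposition~\ref{prop:disc} and write $A,B$ for the tame sets $A',B'\subseteq(0,1)^2$.

\section{A bounded integer flow}\label{sec:flow}

The \emph{excess} of a cell $R$ is $d(R)=\#(A\cap R)-\#(B\cap R)$. It is the sum of the excesses of the children of $R$. Since $|A|=|B|$, Proposition~\ref{prop:disc} gives
\begin{equation}\label{eq:excess}
|d(R)|\le C2^{3n/4}\qquad\text{for every level-$n$ cell }R .
\end{equation}

\subsection{Parking the excess}
Let $n\ge1$ and let $R$ be a level-$n$ cell. Let $i_1<i_2<\cdots$ be the positions of the columns of $R$ with $x$-coordinate in $D_n$, and $j_1<j_2<\cdots$ the positions of the rows of $R$ with $y$-coordinate in $D_n$, where $D_n$ is the arc \eqref{eq:Dn}. The \emph{$k$-th spot} of $R$ is the point of position $(i_k,j_k)$, defined as long as both $i_k$ and $j_k$ exist. Taking this diagonal puts different spots in different rows and columns.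

We have $|D_n|=c\,2^{-n/8}$ with $c=1-2^{-1/8}$, and the sides of $R$ have more than $2^n/3$ points. By Lemma~\ref{lem:rotation}(iii), $R$ has at least $\frac c{18}2^{7n/8}-1$ spots. Since $\frac78>\frac34$, by \eqref{eq:excess} there is $n_0\ge1$ such that for $n\ge n_0$ every level-$n$ cell $R$ has at least $|d(R)|$ spots. For $n\ge n_0$ define $\sigma_n:\mathbb{T}^2\to\{-1,0,1\}$ to be, in each level-$n$ cell $R$, equal to $\operatorname{sgn}d(R)$ on the first $|d(R)|$ spots and $0$ elsewhere. Then:
\begin{enumerate}
\item[(S1)] $\sum_{z\in R}\sigma_n(z)=d(R)$ for each level-$n$ cell $R$;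
\item[(S2)] $\sigma_n$ vanishes outside $D_n\times D_n$;
\item[(S3)] each row and each column of a level-$n$ cell contains at most one point with $\sigma_n\ne0$.
\end{enumerate}

\subsection{The stages}
The first stage moves $\mathbf{1}_A-\mathbf{1}_B$ to $\sigma_{n_0}$. In a level-$n_0$ cell $R$ the function $\varphi=\mathbf{1}_A-\mathbf{1}_B-\sigma_{n_0}$ has values in $[-2,2]$ and sum $0$ by (S1). List the points with $\varphi>0$ in order, each repeated $\varphi(z)$ times, and the points with $\varphi<0$ in order, each repeated $-\varphi(z)$ times. The lists have equal length; join the $k$-th entry of the first to the $k$-th entry of the second by an L-path. Let $g_{n_0}$ be the sum of these paths over all level-$n_0$ cells. A cell has at most $36\cdot4^{n_0}$ points, hence at most $72\cdot4^{n_0}$ paths, and paths of different cells use different edges. So $g_{n_0}$ is bounded, and $\operatorname{div}g_{n_0}=\mathbf{1}_A-\mathbf{1}_B-\sigma_{n_0}$.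

Stage $n>n_0$ moves $\sigma_{n-1}$ to $\sigma_n$. By (S2) these functions vanish outside the disjoint squares $D_{n-1}\times D_{n-1}$ and $D_n\times D_n$, so $\sigma_{n-1}-\sigma_n$ takes values in $\{-1,0,1\}$. Its sum over a level-$n$ cell $R$ is $\sum_Qd(Q)-d(R)=0$ by (S1), where $Q$ runs over the children of $R$. Call the points of $R$ with value $+1$ \emph{sources} and those with value $-1$ \emph{sinks}; there are equally many. Join the $k$-th source to the $k$-th sink by an L-path (Figure~\ref{fig:cell}), and let $g_n$ be the sum of these paths over all level-$n$ cells.

\begin{figure}[ht]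
\centering
\begin{tikzpicture}[scale=0.75]
\draw[thick] (0,0) rectangle (9,6);
\draw (3,0)--(3,6) (6,0)--(6,6) (0,3.5)--(9,3.5);
\draw[dotted] (1,0)--(1,6) (4,0)--(4,6) (7,0)--(7,6) (0,1)--(9,1) (0,4.5)--(9,4.5);
\draw[dashed] (5,0)--(5,6) (0,2.5)--(9,2.5);
\draw[very thick,->] (1,1)--(5,1)--(5,2.35);
\draw[very thick,->] (4,4.5)--(7,4.5)--(7,1.15);
\fill (1,1) circle (0.11);
\fill (4,4.5) circle (0.11);
\draw[fill=white] (7,1) circle (0.11);
\draw[fill=white] (5,2.5) circle (0.11);
\node[above left] at (1,1) {$+$};
\node[above left] at (4,4.5) {$+$};
\node[below right] at (7,1) {$-$};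
\end{tikzpicture}
\caption{Stage $n$ in a level-$n$ cell with six children, of which two have excess $+1$, one has excess $-1$ and three have excess $0$. Dotted lines: the first row or column of each child with coordinate in $D_{n-1}$; the signs show $\sigma_{n-1}$. Dashed lines: the first row and column of the cell with coordinate in $D_n$; they cross at the point where $\sigma_n=+1$. Sources (black) are joined to sinks (white) along the row of the source and the column of the sink.}
\label{fig:cell}
\end{figure}

\begin{lemma}\label{lem:gn}
For $n>n_0$:
\begin{enumerate}
\item[(i)] $\operatorname{div}g_n=\sigma_{n-1}-\sigma_n$;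
\item[(ii)] $g_n^{(1)}(x,y)=0$ unless $y\in D_{n-1}\cup D_n$, and $g_n^{(2)}(x,y)=0$ unless $x\in D_{n-1}\cup D_n$;
\item[(iii)] $|g_n^{(1)}|\le36$ and $|g_n^{(2)}|\le36$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Each path contributes $+1$ at its source and $-1$ at its sink.

(ii) An L-path uses horizontal edges only in the row of its source and vertical edges only in the column of its sink. Sources and sinks lie in $(D_{n-1}\times D_{n-1})\cup(D_n\times D_n)$ by (S2).

(iii) A horizontal edge inside a level-$n$ cell $R$ is used only by paths whose source lies in the same row of $R$, at most once by each, so it suffices to count sources in a row. If the height of the row is in $D_{n-1}$, then $\sigma_n=0$ on it, and by (S3) it has at most one point with $\sigma_{n-1}\ne0$ in each of the at most $36$ children that it meets. If the height is in $D_n$, then $\sigma_{n-1}=0$ on it and it has at most one point with $\sigma_n\ne0$. Edges between different level-$n$ cells are not used. Since (S2), (S3) and the bound $36$ are symmetric in rows and columns, the same count of sinks in a column bounds $g_n^{(2)}$.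
\end{proof}

\begin{proposition}\label{prop:flow}
At each point the sums $h^{(i)}=\sum_{n>n_0}g_n^{(i)}$, $i=1,2$, have at most two nonzero terms, and $|h^{(i)}|\le72$. The flow $g=g_{n_0}+h$ satisfies $|g^{(i)}|\le G$ for a constant $G$, and
\begin{equation}\label{eq:div}
\operatorname{div}g=\mathbf{1}_A-\mathbf{1}_B\qquad\text{everywhere on }\mathbb{T}^2 .
\end{equation}
\end{proposition}

\begin{proof}
The arcs $D_k$ are disjoint, so a given coordinate lies in $D_{n-1}\cup D_n$ for at most two $n$. With Lemma~\ref{lem:gn}(ii),(iii) this gives the claims on $h$, and $g_{n_0}$ is bounded. Fix $z$. The value $\operatorname{div}g(z)$ involves four edges, and on each of them only finitely many $g_n$ are nonzero. So for all large $m$,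
\[
\operatorname{div}g(z)=\sum_{n=n_0}^m\operatorname{div}g_n(z)=\mathbf{1}_A(z)-\mathbf{1}_B(z)-\sigma_m(z),
\]
and $\sigma_m(z)=0$ for large $m$, because $z\in D_m\times D_m$ for at most one $m$.
\end{proof}

\section{The level sets of the flow}\label{sec:level}

We first show that each single stage is described by finitely many translates of $A$, $B$ and strips, and then control the infinite sum $h$ by the derivative.

\subsection{Elementary functions and windows}
For an arc $D$ write $\{x\in D\}=D\times\mathbb{T}$ and $\{y\in D\}=\mathbb{T}\times D$; these are \emph{strips}. Let $\mathcal{A}_0$ be the Boolean algebra of subsets of $\mathbb{T}^2$ generated by all strips and all translates of $A$ and $B$. It is translation invariant. Its members are Boolean combinations of open subsets of $\mathbb{T}^2$: a strip over $[\beta,\beta+\delta)$ with $\delta>0$ is the union of an open strip and a closed circle, and $A$ and $B$ are Boolean combinations of open subsets of $(0,1)^2$, which are open in $\mathbb{T}^2$. A function on $\mathbb{T}^2$ is \emph{elementary} if it takes finitely many values and its level sets lie in $\mathcal{A}_0$. Translates of elementary functions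 are elementary, and so is any function of finitely many elementary functions.

Let $\varphi_1,\dots,\varphi_s$ be functions on $\mathbb{T}^2$ with finitely many values. We say that $f$ is \emph{window-determined} by them, with \emph{radius} $L$, if $f(z)$ is a fixed function of the finitely many values $\varphi_r(z+ka+lb)$, $1\le r\le s$, $|k|,|l|\le L$. Then $f$ is a function of finitely many translates of the $\varphi_r$, and each level set of $f$ is a finite union of finite intersections of translates of level sets of the $\varphi_r$.

\begin{lemma}\label{lem:elementary}
For each $n\ge n_0$ the functions $g_n^{(1)}$ and $g_n^{(2)}$ are elementary.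
\end{lemma}

\begin{proof}
We show that they are window-determined, with radius $L=6\cdot2^n$, by the indicators of $A$, $B$ and of the strips over $C_n$, $D_n$ and, if $n>n_0$, over $C_{n-1}$, $D_{n-1}$, in both coordinates. These indicators are elementary.

Let $z=(x,y)$. The level-$n$ interval of $x$ starts at $x+k\theta$ for the largest $k\le0$ with $x+k\theta\in C_n$ and ends just before $x+k'\theta$ for the smallest $k'>0$ with $x+k'\theta\in C_n$. Its length is $k'-k\le L$, so $|k|,k'\le L$, and both numbers are read off from the window; so are the corresponding numbers for $y$. Thus the window determines the size of the level-$n$ cell $R$ of $z$ and the position of $z$ in it, and all points of $R$ lie in the window. It therefore determines which positions of $R$ are in $A$, in $B$ and in each of the strips. From these one computes $d(R)$, the spots of $R$ and $\sigma_n$ on $R$. If $n=n_0$, this gives the function $\mathbf{1}_A-\mathbf{1}_B-\sigma_{n_0}$ on $R$ and the paths of $g_{n_0}$ in $R$. If $n>n_0$, the visits to $C_{n-1}$ give the children $Q$ of $R$, then the numbers $d(Q)$, the spots of the children (from $D_{n-1}$), $\sigma_{n-1}$ on $R$, the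 sources, the sinks and the paths. In both cases $g_n^{(i)}(z)$ is determined: it is computed from the paths in $R$, and it is $0$ if the edge leaves $R$.
\end{proof}

\subsection{Locally tame functions}
Away from one circle, $h^{(i)}$ is locally a finite sum of elementary functions, but the number of generators of $\mathcal{A}_0$ involved grows as one approaches the circle. The following notion captures this situation. A function $f$ on $\mathbb{T}^2$ is \emph{locally tame at $z$} if it agrees with an elementary function on a neighborhood of $z$. A function of finitely many functions that are locally tame at $z$ is locally tame at $z$.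

\begin{lemma}\label{lem:loctame}
Let $W\subseteq\mathbb{T}^2$ be an open disk of radius at most $\frac18$, identified with a planar disk.
\begin{enumerate}
\item[(i)] If $\varphi$ is elementary, there are finitely many closed disks and closed half-planes $K_1,\dots,K_s\subseteq\mathbb{R}^2$ such that $\varphi|_W$ is a function of the $\mathbf{1}_{K_k}|_W$.
\item[(ii)] If $f$ has finitely many values and agrees on $W$ with an elementary function, then $Z_3(f)\cap W=\emptyset$, and $Z_1(f)\cap W$ is contained in a finite union of segments and circular arcs.
\end{enumerate}
\end{lemma}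

\begin{proof}
(i) The level sets of $\varphi$ are Boolean combinations of finitely many generators of $\mathcal{A}_0$. The preimage in $\mathbb{R}^2$ of a generator is the union of the $\mathbb{Z}^2$-translates of one planar tame set: a translate of $A$ or $B$, or a set $[u,v)\times\mathbb{R}$ or $\mathbb{R}\times[u,v)$ with $v-u\le1$, which is a difference of two closed half-planes. Only finitely many distinct such translates meet the planar disk $W$. So on $W$ each generator agrees with a tame set, and we collect the disks and half-planes that occur.

(ii) Take $K_k$ as in (i) and $\Gamma,V$ as in Lemma~\ref{lem:P2}. The sets $W\supseteq\Gamma\cap W\supseteq V\cap W\supseteq\emptyset$ are closed in $W$, and $f$ is locally constant on $W\setminus\Gamma$, on $(\Gamma\setminus V)\cap W$ and on the finite set $V\cap W$. Lemma~\ref{lem:derivative}(b) gives $Z_1\cap W\subseteq\Gamma\cap W$ and $Z_3\cap W=\emptyset$.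
\end{proof}

Call $\mathbb{T}\times\{0\}$ the \emph{singular circle} of $h^{(1)}$ and $\{0\}\times\mathbb{T}$ the singular circle of $h^{(2)}$.

\begin{proposition}\label{prop:level}
Each $h^{(i)}$ is locally tame at every point off its singular circle and vanishes on it. All level sets of $h^{(1)},h^{(2)},g^{(1)},g^{(2)}$ are Boolean combinations of open subsets of $\mathbb{T}^2$.
\end{proposition}

\begin{proof}
Let $z=(x,y)$ with $y\ne0$. A neighborhood of $y$ in $\mathbb{T}$ meets only finitely many $D_k$, so by Lemma~\ref{lem:gn}(ii) the function $h^{(1)}$ equals, near $z$, a finite sum of functions $g_n^{(1)}$, which is elementary by Lemma~\ref{lem:elementary}. Since $0$ lies in no $D_k$, we have $h^{(1)}=0$ on $\mathbb{T}\times\{0\}$. By Lemma~\ref{lem:loctame}(ii), $Z_3(h^{(1)})\subseteq\mathbb{T}\times\{0\}$. So $h^{(1)}$ is constant on $Z_3$, and $Z_4=\emptyset$. By Lemma~\ref{lem:derivative}(a) the level sets of $h^{(1)}$ are Boolean combinations of open sets. Exchanging $x$ and $y$, and using the second half of Lemma~\ref{lem:gn}(ii), gives the same for $h^{(2)}$. Finally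
\[
\{g^{(i)}=s\}=\bigcup_{|r|\le72}\{g_{n_0}^{(i)}=s-r\}\cap\{h^{(i)}=r\}
\]
is a finite union, and $g_{n_0}^{(i)}$ is elementary.
\end{proof}

\section{From the flow to the pieces}\label{sec:pieces}

A flow may pass through points outside $A\cup B$ and may send several units along one edge, so it is not yet a bijection. We pass to a coarse scale. A level-$m$ cell contains of order $4^m$ points of $A$ and of $B$, while the flow through its sides is of order at most $2^m$. So each cell can realize the flow to its neighbors by actual points and match the remaining points internally.

\begin{proof}[Proof of Theorem~\ref{thm:main}]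
\emph{The coarse flow.} Since $|A|=|B|>0$, Proposition~\ref{prop:disc} and $qq'>4^m/9$ show that for large $m$ every level-$m$ cell $R$ satisfies
\begin{equation}\label{eq:many}
\#(A\cap R),\ \#(B\cap R)\ \ge\ \frac{|A|}2\cdot\frac{4^m}9\ \ge\ 24\,G\,2^m .
\end{equation}
Fix such an $m$; from now on cells are level-$m$ cells. A cell $R$ has four neighbors in the grid of its orbit, ordered right, left, up, down. Let $\mu(R,R')$ be the net flow of $g$ from $R$ to a neighbor $R'$: if $R'$ is the right neighbor, $\mu(R,R')$ is the sum of $g^{(1)}$ over the last column of $R$; if $R'$ is the upper neighbor, it is the sum of $g^{(2)}$ over the last row of $R$; and $\mu(R',R)=-\mu(R,R')$. A side has at most $6\cdot2^m$ points, so $|\mu(R,R')|\le6G2^m$ and $\sum_{R'}|\mu(R,R')|\le24G2^m$. Sum \eqref{eq:div} over $R$. Along a row of $R$ with first point $z_1$ and last point $z_2$, the differences $g^{(1)}(z)-g^{(1)}(z-a)$ telescope to $g^{(1)}(z_2)-g^{(1)}(z_1-a)$, and summing over the rows gives the flows to the right and left neighbors; the columns give the other two. Hence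
\begin{equation}\label{eq:balance}
\#(A\cap R)-\#(B\cap R)=\sum_{R'}\mu(R,R').
\end{equation}

\emph{The bijection.} Let $\mu^+=\max(\mu,0)$. Go through $A\cap R$ in order, and \emph{assign} the first $\mu^+(R,R')$ points to the right neighbor $R'$, the next $\mu^+(R,R')$ points to the left neighbor $R'$, then likewise for the upper and the lower neighbor; assign the remaining points to $R$ itself. Go through $B\cap R$ in order, and \emph{reserve} $\mu^+(R',R)$ points for each neighbor $R'$, in the same order of neighbors; reserve the remaining points for $R$. By \eqref{eq:many} there are enough points. For a neighbor $R'$ of $R$, the number of points of $A\cap R$ assigned to $R'$ and the number of points of $B\cap R'$ reserved for $R$ are both $\mu^+(R,R')$. For $R$ itself, the number of points assigned to $R$ minus the number reserved for $R$ is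
\[
\#(A\cap R)-\#(B\cap R)-\sum_{R'}\bigl(\mu^+(R,R')-\mu^+(R',R)\bigr)=0
\]
by \eqref{eq:balance}, because $\mu^+(R,R')-\mu^+(R',R)=\mu(R,R')$. For $R'$ equal to $R$ or a neighbor of $R$, match the points of $A\cap R$ assigned to $R'$ with the points of $B\cap R'$ reserved for $R$, in order. This defines a bijection $\Phi:A\to B$ on $\mathbb{T}^2$ with $\Phi(z)=z+ia+jb$ and $|i|,|j|\le12\cdot2^m$.

\emph{The pieces on the torus.} Let $f_0(z)=(i,j)$ if $z\in A$ and $\Phi(z)=z+ia+jb$, and $f_0(z)=\ast$ if $z\notin A$. We claim that $f_0$ is window-determined, with radius $L=18\cdot2^m$, by $g^{(1)}$, $g^{(2)}$ and the indicators of $A$, $B$, $\{x\in C_m\}$, $\{y\in C_m\}$. Let $R$ be the cell of $z$. Intervals have length at most $6\cdot2^m$, so $R$, its four neighbors, and all points adjacent to one of these five cells have displacement at most $12\cdot2^m$ from $z$ in each coordinate. The visits to $C_m$ in the window determine the five cells, and the window shows their points of $A$ and $B$. For each of the five cells $R'$ it shows $g$ on every edge crossing a side of $R'$, since the initial point of the edge is in $R'$ or adjacent to it, and hence the four numbers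 $\mu(R',R'')$ for the neighbors $R''$ of $R'$. These data determine the assignments in $A\cap R$, the reservations in $B\cap R'$ for each of the five cells, and so $\Phi(z)$. By Proposition~\ref{prop:level}, the sets $P_{i,j}=\{f_0=(i,j)\}$ are Boolean combinations of open subsets of $\mathbb{T}^2$.

\emph{The pieces in the plane.} A translation of the torus is a piecewise translation of $[0,1)^2$, so we subdivide once more. Since $(0,1)^2$ is embedded as an open subset of $\mathbb{T}^2$ and is open in $\mathbb{R}^2$, the set $P_{i,j}\subseteq A\subseteq(0,1)^2$ is a Boolean combination of open subsets of $\mathbb{R}^2$. For integers $k,l$ put $v_{i,j,k,l}=(i\theta-k,j\theta-l)$ and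
\[
P_{i,j,k,l}=\{z\in P_{i,j}:\ z+v_{i,j,k,l}\in[0,1)^2\}.
\]
For fixed $i,j$ these sets partition $P_{i,j}$, only finitely many are nonempty, and each is the intersection of $P_{i,j}$ with a half-open square, hence a Boolean combination of open sets. For $z\in P_{i,j,k,l}$ the planar point $z+v_{i,j,k,l}$ is the representative in $[0,1)^2$ of $\Phi(z)$, that is, the corresponding point of the planar set $B$. So the nonempty $P_{i,j,k,l}$ partition $A$ and, as $\Phi$ is a bijection, the sets $P_{i,j,k,l}+v_{i,j,k,l}$ partition $B$. By the reduction in Section~\ref{sub:reduction} the theorem follows.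
\end{proof}

\section{The structure of the pieces}\label{sec:structure}

The proof above treats the level sets of the translates of $h^{(i)}$ one at a time, and this loses control of the number of derivatives. To get a bound we differentiate the function that names the pieces directly. The strata are the plane, curves and points off the singular circles, then the singular circles, finite sets on them, and their crossings: six in all.

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
Take the pieces of Section~\ref{sec:pieces}. Let $f(z)=(i,j,k,l)$ if $z\in P_{i,j,k,l}$ and $f(z)=\ast$ if $z\in\mathbb{T}^2\setminus A$, and let $Z_r=Z_r(f)$. For $z=(x,y)\in(0,1)^2$ the condition $z+v_{i,j,k,l}\in[0,1)^2$ says that $x\in[k-i\theta,k+1-i\theta)\cap[0,1)$ and $y\in[l-j\theta,l+1-j\theta)\cap[0,1)$, and these sets are arcs. So $f$ is a function of $f_0$ and finitely many indicators of strips. Since $f_0$ is window-determined and $g=g_{n_0}+h$, the function $f$ is a function of finitely many elementary functions and finitely many translates of $h^{(1)}$ and $h^{(2)}$. By Proposition~\ref{prop:level} each such translate is locally tame off the corresponding translate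 of the singular circle, its own singular circle, and vanishes on it. Let $Y$ be the union of these finitely many horizontal and vertical circles and $X$ the finite set of points where a horizontal and a vertical one cross.

Off $Y$ the function $f$ is locally tame, so $Z_3\subseteq Y$ by Lemma~\ref{lem:loctame}(ii).

Let $z\in Y\setminus X$, and let $\ell$ be the unique circle of $Y$ through $z$. The translates whose singular circle is $\ell$ vanish on $\ell$, and all other functions on which $f$ depends are locally tame at $z$. Replace the former by $0$ and the latter by elementary functions that agree with them near $z$. This gives an elementary $\varphi$ and a small open disk $W\ni z$ such that $Y\cap W=\ell\cap W$ and $f=\varphi$ on $\ell\cap W$. By Lemma~\ref{lem:loctame}(i) and the last part of Lemma~\ref{lem:P2}, $f|_{\ell\cap W}$ is locally constant off a finite set. Since $Z_3\cap W\subseteq\ell\cap W$, the set $Z_4\cap W$ lies in that finite set. Its points are then isolated in $Z_4$, so $Z_5\cap W=\emptyset$. Hence $Z_5\subseteq X$, and since $X$ is finite, $Z_6=\emptyset$. By Lemma~\ref{lem:derivative}(a) each piece is a disjoint union of at most six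 locally closed sets.

A point near which $f$ is constant is interior to a given piece or to its complement, so the boundary of each piece lies in $Z_1\subseteq Y\cup(Z_1\setminus Y)$. By Lemma~\ref{lem:loctame}(ii) each point of $\mathbb{T}^2\setminus Y$ has a neighborhood in which $Z_1$ lies in finitely many segments and circular arcs, and countably many such neighborhoods cover $\mathbb{T}^2\setminus Y$. The pieces lie in a compact subset of $(0,1)^2$, so their boundaries in the plane and in the torus agree, $Y\cap(0,1)^2$ consists of finitely many segments, and a subset of $(0,1)^2$ that is locally closed in $\mathbb{T}^2$ is locally closed in $\mathbb{R}^2$. The reduction preserves all of this. Each segment or circular arc is null and has finite length, which gives the last sentence of the theorem.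
\end{proof}

\section{Pieces of finite perimeter}\label{sec:perimeter}

In a dissection, every cut through the interior borders two pieces with opposite normals, and translation changes neither the shape of a cut nor its normal. So the signed amount of boundary that is a translate of a fixed arc of the circle is the same before and after. It is nonzero for the disk and zero for the square. The distributional gradient makes this argument work for rough pieces.

A measurable set $E\subseteq\mathbb{R}^2$ has \emph{finite perimeter} if
\[
\sup\Bigl\{\int_E\operatorname{div}\phi\,dz:\ \phi\in C_c^1(\mathbb{R}^2;\mathbb{R}^2),\ |\phi|\le1\Bigr\}<\infty,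
\]
where $\operatorname{div}\phi=\partial_1\phi_1+\partial_2\phi_2$. By the Riesz representation theorem there is then a unique finite $\mathbb{R}^2$-valued Borel measure $D\mathbf{1}_E$ with $\int_E\operatorname{div}\phi\,dz=-\int\phi\cdot dD\mathbf{1}_E$ for all $\phi\in C_c^1(\mathbb{R}^2;\mathbb{R}^2)$. By uniqueness, $D\mathbf{1}_{E\cup E'}=D\mathbf{1}_E+D\mathbf{1}_{E'}$ for disjoint $E,E'$ of finite perimeter, and $D\mathbf{1}_{E+x}=\tau_xD\mathbf{1}_E$, where $(\tau_x\mu)(T)=\mu(T-x)$. If $E$ is a disk or a square, the divergence theorem says that $D\mathbf{1}_E(T)=-\int_{T\cap\partial E}\nu\,ds$, with $\nu$ the outer normal and $s$ the arc length. For a finite vector measure $\mu$ we write $|\mu|$ for its total variation, a finite positive measure with $|\mu(T)|\le|\mu|(T)$ and $|\mu|(\{p\})=|\mu(\{p\})|$; we call $\mu$ \emph{atomless} if $\mu(\{p\})=0$ for all $p$. Finally, $\mathcal{H}^1(T)=\sup_{\varepsilon>0}\inf\sum_i\operatorname{diam}U_i$, the infimum being over countable covers of $T$ by sets $U_i$ of diameter at most $\varepsilon$.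

\begin{lemma}\label{lem:atomless}
If $E$ has finite perimeter, then $\mu=D\mathbf{1}_E$ is atomless.
\end{lemma}

\begin{proof}
Let $\psi\in C_c^1(\mathbb{R}^2)$ be supported in the unit disk with $\psi(0)=1$, let $\psi_r(z)=\psi((z-p)/r)$, and let $v$ be a unit vector. Then $\bigl|\int\psi_rv\cdot d\mu\bigr|=\bigl|\int_Ev\cdot\nabla\psi_r\,dz\bigr|\le\pi r^2\cdot r^{-1}\sup|\nabla\psi|$. As $r\to0$ the left side tends to $|v\cdot\mu(\{p\})|$ by dominated convergence and the right side tends to $0$.
\end{proof}

\begin{lemma}\label{lem:H1}
A bounded set $E\subseteq\mathbb{R}^2$ with $\mathcal{H}^1(\partial E)<\infty$ is measurable and has finite perimeter.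
\end{lemma}

\begin{proof}
Let $c_0=\mathcal{H}^1(\partial E)+1$ and $\varepsilon>0$. A nonempty set $U$ lies in the closed disk of radius $\operatorname{diam}U$ about any of its points, so $\partial E$ is covered by countably many closed disks $B_i$ of radii $r_i\le\varepsilon$ with $\sum r_i\le c_0$. Their total area is at most $\pi\varepsilon c_0$, so $\partial E$ is null and $E$, which differs from its interior by a subset of $\partial E$, is measurable. If $z\in E\triangle(E+h)$, then by the segment principle $z-\tau h\in B_i$ for some $i$ and some $\tau\in[0,1]$. The set of such $z$ for a given $i$ has area $\pi r_i^2+2r_i|h|$. So $|E\triangle(E+h)|\le\pi\varepsilon c_0+2c_0|h|$, and letting $\varepsilon\to0$ gives $|E\triangle(E+h)|\le2c_0|h|$. Let $\phi$ be as in the definition of perimeter and let $\mathbf{e}_k$ be the $k$-th basis vector. The difference quotients of $\phi_k$ converge uniformly, so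
\[
\int_E\partial_k\phi_k\,dz=\lim_{s\downarrow0}\frac1s\int_E\bigl(\phi_k(z+s\mathbf{e}_k)-\phi_k(z)\bigr)\,dz=\lim_{s\downarrow0}\frac1s\int\bigl(\mathbf{1}_{E+s\mathbf{e}_k}-\mathbf{1}_E\bigr)\phi_k\,dz\le2c_0 .
\]
Summing over $k=1,2$ bounds the supremum by $4c_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perimeter}]
Suppose that a closed disk $A$ is partitioned into measurable sets $A_1,\dots,A_n$ of finite perimeter and that the sets $A_i+x_i$ partition a closed square $B$. Let $\mu_i=D\mathbf{1}_{A_i}$; these measures are atomless by Lemma~\ref{lem:atomless}, and
\[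
\sum_i\mu_i=D\mathbf{1}_A,\qquad\sum_i\tau_{x_i}\mu_i=D\mathbf{1}_B .
\]
We want a linear functional that does not distinguish $\mu_i$ from $\tau_{x_i}\mu_i$, so we sum over the countable group $\Lambda$ generated by $x_1,\dots,x_n$. Let $S=\partial A$, with center $c$ and radius $\rho$, and let $T=\{c+\rho(\cos s,\sin s):|s|\le\frac\pi2\}$ be its right half.

The circles $S+\lambda$, $\lambda\in\Lambda$, have distinct centers, so any two meet in at most two points, and after removal of a countable set they are pairwise disjoint. Countable sets are $|\mu|$-null for a finite atomless $\mu$, so $\sum_{\lambda\in\Lambda}|\mu|(S+\lambda)\le|\mu|(\mathbb{R}^2)<\infty$. Hence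
\[
P(\mu)=\sum_{\lambda\in\Lambda}\mu(T+\lambda)\in\mathbb{R}^2
\]
converges absolutely and is additive in $\mu$. For $x\in\Lambda$, reindexing gives $P(\tau_x\mu)=\sum_\lambda\mu(T+\lambda-x)=P(\mu)$. Therefore $P(D\mathbf{1}_A)=\sum_iP(\mu_i)=\sum_iP(\tau_{x_i}\mu_i)=P(D\mathbf{1}_B)$.

Each $T+\lambda$ meets the four sides of the square in finitely many points, so $D\mathbf{1}_B(T+\lambda)=0$ and $P(D\mathbf{1}_B)=0$. For $\lambda\ne0$ the set $(T+\lambda)\cap S$ is finite, so $D\mathbf{1}_A(T+\lambda)=0$, and
\[
P(D\mathbf{1}_A)=D\mathbf{1}_A(T)=-\int_{-\pi/2}^{\pi/2}(\cos s,\sin s)\,\rho\,ds=(-2\rho,0)\ne0 .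
\]
This contradiction proves the first statement. The pieces of a disk are bounded, so the second follows from Lemma~\ref{lem:H1}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{UVW}
Spencer Unger, Narmada Varadarajan, Felix Weilacher,
\emph{$G_\delta$ Circle Squaring},
arXiv:2601.19039 (2026).

\end{thebibliography}
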